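# Nonseparable compact spaces with a strictly positive measure, and their maps onto Tychonoff cubes in random extensions

Throughout, compact spaces are nonempty and Hausdorff, and measures are Radon, finite and nonnegative. A space $K$ **supports a measure** if there is a measure $\mu$ on $K$ with $\mu(U)>0$ for every nonempty open $U\subseteq K$; such a $\mu$ is called *strictly positive*. If $\{d_n:n<\omega\}$ is dense in $K$, then $\sum_n2^{-n-1}\delta_{d_n}$ is strictly positive, so separable compact spaces support measures. If $\mu$ is strictly positive, then a disjoint family of nonempty open sets is countable, so a space supporting a measure is ccc.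

## 1. Is there a counterexample in ZFC? Cubes and Stone spaces

The statement under discussion, posed in Borodulin-Nadzieja and Inamdar, "Measures and slaloms", arXiv:1604.03137 (2016), is

$$(\ast)\qquad\text{every compact space supporting a measure which does not map continuously onto }[0,1]^{\omega_1}\text{ is separable.}$$

Can $(\ast)$ hold, that is, is it consistent with $\mathsf{ZFC}$?

The first guess is no: with enough work there should be a counterexample in $\mathsf{ZFC}$. Three facts, which we only quote, point that way. Let $\mathcal N_{\omega_1}$ be the ideal of null sets of the product measure on $2^{\omega_1}$, and $\mathrm{cov}(\mathcal N_{\omega_1})$ the least number of null sets that cover $2^{\omega_1}$. Then $(\ast)$ fails if $\mathrm{cov}(\mathcal N_{\omega_1})=\omega_1$ (this follows from results of Kunen and van Mill). It fails under $\mathsf{MA}$ (Borodulin-Nadzieja and Plebanek). And if "supports a measure" is weakened to "ccc", there is a counterexample in $\mathsf{ZFC}$ (Todorčević). Let us test the guess on spaces that we can handle by hand.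

*An uncountable discrete space with one point $\infty$ added.* Let $A$ be the one-point compactification of a discrete set of size $\omega_1$. It is nonseparable, because a dense set contains every isolated point. For continuous $f:A\to[0,1]$ each set $\{x:|f(x)-f(\infty)|\ge\frac1n\}$ is compact and misses $\infty$, hence is finite. So $f$ has countable range, and $A$ does not even map onto $[0,1]$. But $A$ is not ccc and supports no measure. It is no counterexample; it shows only that some hypothesis like the measure is needed.

*Cubes.* The space $2^I$ supports its product measure. If $I$ is countable, $2^I$ is metrizable, hence separable. If $|I|\ge\omega_1$, then $2^I$ projects onto $2^{\omega_1}\cong(2^\omega)^{\omega_1}$, which maps onto $[0,1]^{\omega_1}$, because $2^\omega$ maps onto $[0,1]$. No counterexample.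

*Measures carried by a countable set.* If $\mu$ is strictly positive and $\mu(K\setminus D)=0$ with $D$ countable, then the open set $K\setminus\overline D$ is null, hence empty, so $K$ is separable.

*A space that is honestly nonseparable.* Let $\mathfrak B_\omega$ be the measure algebra of $2^\omega$ (Borel sets modulo null sets), and let $L$ be its Stone space. The measure on $\mathfrak B_\omega$ is a finitely additive function on the clopen sets of $L$, and extends to a Radon measure $\nu$ on $L$. It is strictly positive, since nonzero elements of $\mathfrak B_\omega$ have positive measure. We claim: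

$$\text{for every countable }D\subseteq L\text{ and }\varepsilon>0\text{ there is a clopen }a\supseteq\overline D\text{ with }\nu(a)<\varepsilon. \tag{1}$$

Let $D=\{x_n:n<\omega\}$. As $\mathfrak B_\omega$ is atomless, $L$ splits into finitely many clopen sets of measure less than $\varepsilon2^{-n-2}$; let $a_n$ be the one that contains $x_n$. The algebra $\mathfrak B_\omega$ is complete, so $a=\sup_na_n$ exists in it, and $\nu(a)\le\sum_n\nu(a_n)<\varepsilon$. The clopen set $a$ contains $D$, hence $\overline D$. With $\varepsilon=1$ we see that $L\setminus a$ is a nonempty clopen set missing $D$, so $L$ is nonseparable.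

Is $L$ a counterexample? No. Let $Q$ be the countable set of pairs $(n,\mathcal A)$ with $n<\omega$ and $\mathcal A\subseteq\mathcal P(n)$. For $X\subseteq\omega$ put $I_X=\{(n,\mathcal A)\in Q:X\cap n\in\mathcal A\}$. Given distinct $X_1,\dots,X_k,Y_1,\dots,Y_l\subseteq\omega$, choose $n$ such that all their traces on $n$ are distinct; then $(n,\{X_1\cap n,\dots,X_k\cap n\})$ lies in every $I_{X_i}$ and in no $I_{Y_j}$. Now take a partition $\langle a_q:q\in Q\rangle$ of unity in $\mathfrak B_\omega$ into nonzero elements and let $b_X=\sup\{a_q:q\in I_X\}$. Every finite intersection of sets $b_{X_i}$ and complements of sets $b_{Y_j}$ contains some $a_q$, so it is nonempty. Hence the map $L\to\{0,1\}^{\mathcal P(\omega)}$ given by the indicators of the $b_X$ has dense and compact image, so it is onto. Therefore $L$ maps onto $\{0,1\}^{\mathfrak c}\cong(2^\omega)^{\mathfrak c}$, hence onto $[0,1]^{\mathfrak c}$.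

The guess has found no support in these spaces. In fact it is wrong.

## 2. The theorems, and which model to use

For a set $I$ let $\lambda$ be the product measure on $2^I$, and let $\mathfrak B_I$ be the measure algebra of the Baire sets of $2^I$ (the $\sigma$-algebra generated by the clopen sets), computed in the model under discussion. Let $V\models\mathsf{ZFC}$, let $\kappa\ge\omega_2$ be a cardinal of $V$, and let $V[G]=V[r]$, $r\in2^\kappa$, be the extension of $V$ by $\mathfrak B_\kappa$. This is the model obtained by adding $\kappa$ random reals.

**Theorem 1.** In $V[G]$: let $\tau$ be a cardinal with $\omega_2\le\tau\le\kappa$ and $\mathrm{cf}(\tau)>\omega$. Every nonseparable compact space supporting a measure maps continuously onto $[0,1]^\tau$. In particular (take $\tau=\omega_2$ and project), every compact space supporting a measure which does not map onto $[0,1]^{\omega_1}$ is separable.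

So $(\ast)$ is consistent with $\mathsf{ZFC}$, relative to $\mathrm{Con}(\mathsf{ZFC})$: it holds after adding at least $\omega_2$ random reals to any model of $\mathsf{ZFC}$.

**Theorem 2.** If $\kappa^\omega=\kappa$ in $V$ (for example $V\models\mathsf{GCH}$ and $\kappa=\omega_2$), then $\mathfrak c=\kappa$ in $V[G]$, and in $V[G]$, for every compact $K$, the following are equivalent:

1. some measure on $K$ has nonseparable support;
2. $K$ maps continuously onto $[0,1]^{\mathfrak c}$.

In particular, a compact space supporting a measure is separable or maps onto $[0,1]^{\mathfrak c}$. The exponent $\mathfrak c$ is optimal: some nonseparable compact space supporting a measure does not map onto $[0,1]^{\mathfrak c^+}$.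

Why random reals? A model of $(\ast)$ must satisfy $\mathrm{cov}(\mathcal N_{\omega_1})>\omega_1$, so no $\omega_1$ null sets may cover $2^{\omega_1}$. Adding $\omega_2$ random reals has this effect; we verify it at the end of Section 4, once the notation is available.

## 3. Independent functions, and a recursion that stops at stage $\omega$

We need a criterion for mapping onto a cube, and a reduction to spaces in which no countable set is visible to the measure.

**Lemma 1.** Let $f_\alpha\in C(K,[0,1])$ for $\alpha\in J$, where $|J|=\tau\ge\omega$. Suppose that for all disjoint finite $S,T\subseteq J$ there is $x\in K$ with $f_\alpha(x)\le\frac13$ for $\alpha\in S$ and $f_\alpha(x)\ge\frac23$ for $\alpha\in T$. Then $K$ maps onto $[0,1]^\tau$. Moreover, if a closed subspace of $K$ maps onto $[0,1]^\tau$, so does $K$.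

*Proof.* The last claim first: if $K_1\subseteq K$ is closed and $h:K_1\to[0,1]^\tau$ is onto, extend each coordinate of $h$ to a continuous function $K\to[0,1]$ by Tietze's theorem. For the first claim put $g_\alpha=\min(1,\max(0,3f_\alpha-1))$. Then $g_\alpha=0$ where $f_\alpha\le\frac13$ and $g_\alpha=1$ where $f_\alpha\ge\frac23$. Let $g=(g_\alpha)_{\alpha\in J}:K\to[0,1]^J$. By hypothesis every basic neighborhood of every point of $\{0,1\}^J$ meets $g[K]$. As $g[K]$ is compact, $g[K]\supseteq\{0,1\}^J$. Since $\{0,1\}^J\cong(\{0,1\}^\omega)^J$ maps onto $[0,1]^J$, the closed set $g^{-1}[\{0,1\}^J]$ maps onto $[0,1]^J\cong[0,1]^\tau$, and so does $K$. $\square$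

**Lemma 2.** Let $K$ be nonseparable and support a probability $\mu$. Then there is a nonempty closed $K_1\subseteq K$ supporting a probability $\mu_1$ such that $\mu_1(\overline D)=0$ for every countable $D\subseteq K_1$.

For example, in the disjoint union of $[0,1]$ and the space $L$ of Section 1 one removes $[0,1]$; the remaining space $L$ has the required property by (1).

*Proof.* Let $s=\sup\{\mu(\overline D):D\subseteq K\text{ countable}\}$. Choose countable $D_n$ with $\mu(\overline{D_n})\to s$; then $D=\bigcup_nD_n$ is countable and $\mu(\overline D)=s$. As $K$ is nonseparable, $\overline D\ne K$, so there is a nonempty open $U$ with $\overline U\cap\overline D=\emptyset$. Let $K_1=\overline U$ and let $\mu_1$ be $\mu{\restriction}K_1$ normalized, which is possible as $\mu(K_1)\ge\mu(U)>0$. A nonempty relatively open subset of $\overline U$ meets $U$ in a nonempty open set, so it has positive measure. If $D'\subseteq K_1$ is countable, then $\overline{D'}\subseteq\overline U$ is disjoint from $\overline D$, so $s+\mu(\overline{D'})=\mu(\overline{D\cup D'})\le s$. Hence $\mu(\overline{D'})=0$. $\square$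

By the two lemmas, to prove Theorem 1 we may assume that $\mu$ is a strictly positive probability on $K$ and
$$\mu(\overline D)=0\quad\text{for every countable }D\subseteq K. \tag{2}$$
For functions $f_\alpha\in C(K,[0,1])$ and disjoint finite sets $S,T$ of indices, write
$$O_{S,T}=\bigcap_{\alpha\in S}\{f_\alpha<\tfrac13\}\cap\bigcap_{\beta\in T}\{f_\beta>\tfrac23\}.$$
We want $\tau$ many functions for which all $O_{S,T}$ are nonempty.

The sensible first approach is recursion. Suppose $f_\xi$ is defined for $\xi<\alpha$, where $\alpha<\omega_1$, and all $O_{S,T}$ with $S,T\subseteq\alpha$ are nonempty. Choose a countable $D_\alpha$ that meets all of them. By (2) and regularity there is an open $U_\alpha\supseteq\overline{D_\alpha}$ of small measure; by Urysohn's lemma choose $f_\alpha$ equal to $1$ on $\overline{D_\alpha}$ and to $0$ off $U_\alpha$. The high side is then automatic: a point of $D_\alpha\cap O_{S,T}$ lies in $O_{S,T\cup\{\alpha\}}$. The low side asks for a point of $O_{S,T}$ where $f_\alpha<\frac13$. While $\alpha$ is finite, there are finitely many sets $O_{S,T}$, all of positive measure, and it suffices that $\mu(U_\alpha)$ be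 less than each $\mu(O_{S,T})$.

At $\alpha=\omega$ this stops. For each $n$ the $2^n$ sets $O_{S,T}$ with $S\cup T=n$ are disjoint, so one of them has measure at most $2^{-n}$. No positive bound on $\mu(U_\omega)$ lies below all these measures, and a set $O_{S,T}$ may be swallowed by $U_\omega$. This does happen in $L$: let $f_0,f_1,\dots$ be indicators of clopen sets, independent as above, take some $O_{S,T}$ of measure less than $\frac14$, and by (1) a clopen $a\supseteq\overline{D_\omega}$ with $\nu(a)<\frac14$. Let $f_\omega$ be the indicator of $a\cup O_{S,T}$. It is $1$ on $\overline{D_\omega}$ and $0$ on a set of measure more than $\frac12$, and yet $O_{S\cup\{\omega\},T}=\emptyset$.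

The way past this point is to change the order in which the conditions are imposed. Suppose that we had an index set $J$ and functions such that

* (low) one single point $x$ satisfies $f_\alpha(x)<\frac13$ for all $\alpha\in J$;
* (high) for each $\beta\in J$, $f_\beta=1$ on a countable set $D_\beta$ which meets every nonempty $O_{S,T}$ with $S,T\subseteq J\setminus\{\beta\}$.

In (high), the sets $S,T$ use *all* other indices, not only the earlier ones. Then all $O_{S,T}$ are nonempty, by induction on $|T|$: the set $O_{S,\emptyset}$ contains $x$, and if $O_{S,T}\neq\emptyset$ and $\beta\notin S\cup T$, then a point of $D_\beta\cap O_{S,T}$ lies in $O_{S,T\cup\{\beta\}}$. No low condition is ever added late.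

But (high) looks circular: $f_\beta$ is chosen after $D_\beta$, while $D_\beta$ must work for all other $f_\alpha$. Random reals break the circle. The set $D_\beta$ will consist of points of $K$ that are random over a model $V_\beta$, so it meets every open set of positive measure that is described by data in $V_\beta$. Each function $f_\alpha$ is described by countably many bits of the generic object, hence belongs in this sense to all but countably many of the models $V_\beta$. A free set theorem then removes the exceptions.

## 4. Random reals split into blocks

**Definition (codes).** For an infinite set $I$, a *code* for a Baire subset of $2^I$ is a pair $(e,s)$ with $e:\omega\to I$ injective and $s\in2^\omega$ a Borel code for a set $B_s\subseteq2^\omega$. It codes $\{z\in2^I:z\circ e\in B_s\}$.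

For example $\{z:z(i)=1\}$ has a code with $e(0)=i$ and $B_s=\{x:x(0)=1\}$. Every Baire set depends on countably many coordinates, and we may add irrelevant ones, so every Baire set has a code. We use the standard absoluteness facts: countable Boolean operations, Boolean relations (such as inclusion) and measures of coded sets are computed from the codes, absolutely between transitive models. We write $B_c$ for the set coded by $c$, evaluated in $V[G]$ unless we say otherwise.

**Definition (randomness).** Let $M$ be a model with $V\subseteq M\subseteq V[G]$ and let $I\in M$ be infinite. A point $z\in2^I$ is *random over $M$* if $z\notin B_c$ whenever $c\in M$ codes a null Baire set of $2^I$.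

The generic filter $G$ determines $r$ by $r(i)=1$ iff $[\{z:z(i)=1\}]\in G$. The algebra $\mathfrak B_I$ is ccc, since disjoint elements have positive measures with bounded sum.

**Lemma 3.** The point $r$ is random over $V$, and for $Y\subseteq\kappa$ infinite, $Y\in V$, the point $r{\restriction}Y$ is random over $V$ and $\mathfrak B_Y$-generic over $V$.

*Proof.* We first show that, for every code $c\in V$, $r\in B_c$ iff $[B_c]\in G$. This holds for the sets $\{z:z(i)=1\}$ by definition. It passes to complements, since $G$ is an ultrafilter. It passes to countable unions in $V$: if $[B]=\sup_n[B_n]\in G$, then the set of conditions that are below some $[B_n]$ or disjoint from $[B]$ is dense, so some $[B_n]\in G$; the converse implication is clear. Now use induction on the construction of Baire sets in $V$. A null set has class $0\notin G$, so $r$ is random over $V$. If $N\subseteq2^Y$ is null and coded in $V$, then $\{z\in2^\kappa:z{\restriction}Y\in N\}$ is null and coded in $V$; hence $r{\restriction}Y$ is random over $V$. Finally, a random point $y\in 2^Y$ is generic: the set of all $[B_c]$ with $c\in V$, $y\in B_c$ is a well-defined filter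 on $\mathfrak B_Y$, because $y$ avoids null sets coded in $V$. A maximal antichain $A\in V$ is countable with supremum $1$, so the complement of the union of representatives of its members is null and coded in $V$. Hence $y$ lies in one of the representatives. $\square$

**Lemma 4 (countable supports).** Every countable sequence of ordinals in $V[G]$ lies in $V[r{\restriction}C]$ for some countable $C\subseteq\kappa$ with $C\in V$. The same holds for codes for Baire subsets of $2^\kappa$ and for countable sequences of such codes.

*Proof.* Take a name for the sequence. In $V$ choose for each $n$ a maximal antichain of conditions that decide the $n$th term. It is countable, and each of its members is represented by a Baire set depending on countably many coordinates. Let $C$ be the union of all these sets of coordinates; we may take it infinite. For each $n$ exactly one member of the $n$th antichain belongs to $G$. By the proof of Lemma 3 it is the one whose representative contains $r$ (two members cannot both have this property, since they meet in a null set coded in $V$). This is decided by $r{\restriction}C$, so the sequence can be computed in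 $V[r{\restriction}C]$. The last sentence holds because a code, or a countable sequence of codes, amounts to a countable sequence of ordinals. $\square$

**Lemma 5.** Let $Y\in V$, $Y\subseteq\kappa$ and $X=\kappa\setminus Y$, both infinite. Then $r{\restriction}X$ is random over $V[r{\restriction}Y]$.

*Proof.* The plan is to turn a null set coded in $V[r{\restriction}Y]$ into a null subset of $2^Y\times2^X$ coded in $V$. A null Baire set of $2^X$ coded in $V[r{\restriction}Y]$ is contained, for each $m$, in an open set of measure at most $2^{-m}$ that is a countable union of basic clopen sets. So it is contained in $\bigcap_m\bigcup_k[\sigma_{m,k}]$, where $\langle\sigma_{m,k}\rangle\in V[r{\restriction}Y]$ consists of finite partial functions $X\to2$ and $\lambda(\bigcup_k[\sigma_{m,k}])\le2^{-m}$; the inclusion remains true in $V[G]$.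

By Lemma 3, $V[r{\restriction}Y]$ is an extension by $\mathfrak B_Y$. In $V$ choose for all $m,k$ a countable maximal antichain of $\mathfrak B_Y$ deciding $\sigma_{m,k}$, with pairwise disjoint Baire representatives. Let $\tilde\sigma_{m,k}$ be the function on $2^Y$ that takes on each representative the decided value, and the value $\emptyset$ on the null rest. This is a countably valued Baire function, and $\tilde\sigma_{m,k}(r{\restriction}Y)=\sigma_{m,k}$. Let
$$Z=\Big\{y\in2^Y:\lambda\Big(\bigcup_k[\tilde\sigma_{m,k}(y)]\Big)\le2^{-m}\text{ for all }m\Big\}.$$
The measure in this formula is the supremum over $l$ of the countably valued Baire functions $y\mapsto\lambda(\bigcup_{k\le l}[\tilde\sigma_{m,k}(y)])$, so $Z$ is a Baire set, and $r{\restriction}Y\in Z$. The Baire set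
$$N=\Big\{(y,x):y\in Z,\ x\in\bigcap_m\bigcup_k[\tilde\sigma_{m,k}(y)]\Big\}\subseteq2^Y\times2^X=2^\kappa$$
has null sections, so it is null by Fubini's theorem. It is coded in $V$, so $r=(r{\restriction}Y,r{\restriction}X)\notin N$. As $r{\restriction}Y\in Z$, we get $r{\restriction}X\notin\bigcap_m\bigcup_k[\sigma_{m,k}]$. $\square$

**Definition (blocks).** Fix in $V$ a bijection $\pi:\kappa\to\kappa\times\omega\times\kappa$. For $\beta<\kappa$ let
$$b_\beta=\pi^{-1}[\{\beta\}\times\omega\times\kappa],\qquad V_\beta=V[r{\restriction}(\kappa\setminus b_\beta)],\qquad d^\beta_n(\eta)=r(\pi^{-1}(\beta,n,\eta))\quad(n<\omega,\ \eta<\kappa).$$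

So $b_\beta$ is the $\beta$th block of coordinates, $V_\beta$ knows all of $r$ except this block, and the block is read as a sequence of points $d^\beta_n\in2^\kappa$.

**Lemma 6.** Let $B\subseteq2^\kappa$ be a Baire set coded in $V_\beta$.

* (R1) If $\lambda(B)=0$, then $d^\beta_n\notin B$ for all $n$.
* (R2) If $\lambda(B)>0$, then $d^\beta_n\in B$ for some $n$.

*Proof.* By Lemma 5 (with $X=b_\beta$, transferred by $\pi\in V$) the sequence $\langle d^\beta_k\rangle_k\in(2^\kappa)^\omega$ is random over $V_\beta$. If $\lambda(B)=0$, then $\{(z_k):z_n\in B\}$ is null and coded in $V_\beta$. If $\lambda(B)>0$, then $\{(z_k):\forall k\ z_k\notin B\}$ has measure $\lim_{m}(1-\lambda(B))^m=0$ and is coded in $V_\beta$. The sequence avoids both. $\square$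

If $C\in V$ and $C\cap b_\beta=\emptyset$, then $V[r{\restriction}C]\subseteq V_\beta$. We shall make choices in $V[G]$ that mention these models, so we must see that the relevant relations are elements of $V[G]$. For a large enough cardinal $\nu$ the set $H(\nu)^V$ is an element of $V[G]$, and the countable sequences of codes lying in $V_\beta$ are the relevant interpretations by $r{\restriction}(\kappa\setminus b_\beta)$ of names in $H(\nu)^V$. So the function taking $\beta$ to the set of these sequences is in $V[G]$. The same applies to $V[r{\restriction}C]$, and $\{C\in V:C\subseteq\kappa\text{ countable}\}$ is a set in $V[G]$.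

From now on we work in $V[G]$. Since $\mathfrak B_\kappa$ is ccc, $V[G]$ has the same cardinals and cofinalities as $V$.

As promised, we check that $\mathrm{cov}(\mathcal N_{\omega_1})>\omega_1$ in $V[G]$. Given null sets $N_i\subseteq2^{\omega_1}$ ($i<\omega_1$), we may enlarge them to null Baire sets. By Lemma 4, applied to codes of the sets $\{z\in2^\kappa:z{\restriction}\omega_1\in N_i\}$, each of these sets is coded in some $V[r{\restriction}C_i]$ with $C_i\in V$ countable. The sets $C_i$ together meet at most $\omega_1$ of the disjoint blocks, so some $b_\beta$ misses them all. Then all these sets are coded in $V_\beta$, and $d^\beta_0{\restriction}\omega_1\notin\bigcup_iN_i$ by (R1). The proof of Theorem 1 uses the same mechanism, but with a block for each of $\tau$ indices.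

## 5. Free sets for countable-valued maps

Let $F:\tau\to[\tau]^{\le\omega}$ with $\alpha\notin F(\alpha)$ for all $\alpha$. A set $J\subseteq\tau$ is *free* for $F$ if $\beta\notin F(\alpha)$ for all distinct $\alpha,\beta\in J$. For $\tau=\omega_1$ and $F(\alpha)=\alpha$, no set with two elements is free: if $\beta<\alpha$ then $\beta\in F(\alpha)$. This is why our proof asks for $\omega_2$ indices.

**Lemma 7 (free sets; Hajnal).** Let $\tau\ge\omega_2$ be a cardinal and $F:\tau\to[\tau]^{\le\omega}$ with $\alpha\notin F(\alpha)$ for all $\alpha$. Then there is a free set $J\subseteq\tau$ with $|J|=\tau$.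

*Proof for regular $\tau$.* Suppose there is no free set of size $\tau$. For $\zeta<\omega_1$ choose inductively a maximal free subset $S_\zeta$ of $\tau\setminus\bigcup_{\zeta'<\zeta}S_{\zeta'}$; it exists by Zorn's lemma, since freeness concerns pairs of elements. Then $|S_\zeta|<\tau$. Let $S=\bigcup_{\zeta<\omega_1}S_\zeta$ and $T=\bigcup_{\alpha\in S}F(\alpha)$. As $\tau>\omega_1$ is regular, $|S|<\tau$ and $|T|\le|S|\cdot\omega<\tau$. Pick $\xi\in\tau\setminus(S\cup T)$. By maximality, $S_\zeta\cup\{\xi\}$ is not free, for every $\zeta<\omega_1$. As $\xi\notin F(\alpha)$ for $\alpha\in S_\zeta$, the reason must be that $F(\xi)\cap S_\zeta\ne\emptyset$. The $\omega_1$ sets $S_\zeta$ are disjoint, so $F(\xi)$ is uncountable, a contradiction.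

*Proof for singular $\tau$.* Let $\lambda_0=\mathrm{cf}(\tau)$ and $\rho=\lambda_0^+$. Then $\rho<\tau$ is regular and uncountable. Choose regular cardinals $\tau_\eta<\tau$ ($\eta<\lambda_0$), cofinal in $\tau$, with $\tau_\eta>\rho$ and $\tau_\eta>\sup_{\xi<\eta}\tau_\xi$; this is possible since successor cardinals are cofinal in $\tau$ and the supremum is below $\tau$ for $\eta<\mathrm{cf}(\tau)$. As $\rho\ge\omega_1$, $\tau_\eta\ge\omega_2$. Let $X_\eta$ ($\eta<\lambda_0$) be disjoint subsets of $\tau$ with $|X_\eta|=\tau_\eta$.

**Step 1.** We first make later pieces invisible to earlier ones. By recursion on $\eta$ choose a free set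
$$A_\eta\subseteq X_\eta\setminus\bigcup_{\xi<\eta}\bigcup_{x\in A_\xi}F(x),\qquad|A_\eta|=\tau_\eta .$$
At most $|\eta|\cdot\sup_{\xi<\eta}\tau_\xi\cdot\omega<\tau_\eta$ points are removed, so the difference has size $\tau_\eta$, and the regular case applies on it to the map sending $x$ to the part of $F(x)$ inside the difference. Thus
$$F(x)\cap A_\eta=\emptyset\quad\text{for }x\in A_\xi,\ \xi<\eta. \tag{3}$$

**Step 2.** Now we must stop later points from seeing earlier ones. For this we split each $A_\eta$ into many layers. By recursion on $\eta$ we define an ordinal $\zeta_\eta<\rho$ and disjoint sets $A_{\eta,\zeta}\subseteq A_\eta$ of size $\tau_\eta$ for $\zeta_\eta\le\zeta<\rho$. Suppose this is done below $\eta$. For $x\in A_\eta$ the set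
$$\Phi(x)=\{\zeta<\rho:F(x)\cap A_{\xi,\zeta}\ne\emptyset\text{ for some }\xi<\eta\text{ with }\zeta_\xi\le\zeta\}$$
is countable, since the sets $A_{\xi,\zeta}$ are disjoint and $F(x)$ is countable. So it is bounded in $\rho$. As $\tau_\eta>\rho$ is regular, there is $\zeta_\eta<\rho$ such that $A'_\eta=\{x\in A_\eta:\Phi(x)\subseteq\zeta_\eta\}$ has size $\tau_\eta$. Split $A'_\eta$ into disjoint sets $A_{\eta,\zeta}$ ($\zeta_\eta\le\zeta<\rho$) of size $\tau_\eta$. If $x\in A_{\eta,\zeta}$, then $\zeta\notin\Phi(x)$, so
$$F(x)\cap A_{\xi,\zeta}=\emptyset\quad\text{for all }\xi<\eta\text{ with }\zeta_\xi\le\zeta. \tag{4}$$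

**Step 3.** It remains to take one layer that exists for all $\eta$. Let $\zeta^*=\sup_{\eta<\lambda_0}\zeta_\eta$. As $\lambda_0<\rho$ and $\rho$ is regular, $\zeta^*<\rho$. Let $J=\bigcup_{\eta<\lambda_0}A_{\eta,\zeta^*}$. Then $|J|=\tau$. Two points in the same $A_\eta$ do not see each other, because $A_\eta$ is free. If $x\in A_{\xi,\zeta^*}$ and $y\in A_{\eta,\zeta^*}$ with $\xi<\eta$, then $y\notin F(x)$ by (3) and $x\notin F(y)$ by (4). So $J$ is free. $\square$

## 6. Maharam types at most $\kappa$ and above $\kappa$

The random points $d^\beta_n$ live in $2^\kappa$, so we want to represent $\mu$ inside $\mathfrak B_\kappa$. The *measure algebra* of $\mu$ is the algebra of Borel sets of $K$ modulo null sets. For a Borel $e$ with $\mu(e)>0$ write $\mu_e=\mu(\cdot\cap e)/\mu(e)$. Maharam's theorem says: if $\mu$ is a Radon probability on $K$, then up to a null set $K$ is the union of countably many disjoint Borel sets $e_i$ of positive measure such that the measure algebra of each $\mu_{e_i}$ is either $\{0,1\}$ or isomorphic, with its measure, to $\mathfrak B_{\theta_i}$ for some infinite cardinal $\theta_i$. For Lebesgue measure on $[0,1]$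 there is one piece, with $\theta=\omega$; for the product measure on $2^\theta$ with $\theta$ infinite there is one piece, with exponent $\theta$.

**Lemma 8.** For a Radon probability $\mu$ on $K$ one of the following holds.

* Case I: the measure algebra of $\mu$ embeds measure-preservingly into $\mathfrak B_\kappa$.
* Case II: there are a Borel set $e\subseteq K$ with $\mu(e)>0$ and a cardinal $\theta>\kappa$ such that the measure algebra of $\mu_e$ is isomorphic to $\mathfrak B_\theta$.

*Proof.* If some $\theta_i>\kappa$, Case II holds with $e=e_i$. Suppose all $\theta_i\le\kappa$. Let $\varphi_i$ be a measure-preserving embedding of the algebra of $\mu_{e_i}$ into $\mathfrak B_\kappa$: the trivial one for $\{0,1\}$, and otherwise the one given by $[B]\mapsto[\{z:z{\restriction}\theta_i\in B\}]$. Identify $2^\kappa$ with $2^\omega\times2^\kappa$ by a bijection of the index sets, and choose disjoint Borel sets $B_i\subseteq2^\omega$ with $\lambda(B_i)=\mu(e_i)$. Then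
$$\varphi(a)=\sup_i\,[B_i\times\varphi_i(a\cap e_i)]$$
is a homomorphism, because it is one over each $B_i$ and $\bigcup_iB_i$ has full measure. The measure of $\varphi(a)$ is $\sum_i\mu(e_i)\,\mu_{e_i}(a)=\mu(a)$. $\square$

For the proof of Theorem 1 fix $\tau$ with $\omega_2\le\tau\le\kappa$, $\mathrm{cf}(\tau)>\omega$, and a strictly positive probability $\mu$ on $K$ satisfying (2). We find a surjection onto $[0,1]^\tau$ in each of the two cases.

## 7. Case I: random points of $K$

Let $\varphi$ be a measure-preserving homomorphism from the measure algebra of $\mu$ into $\mathfrak B_\kappa$. It preserves countable suprema: if $a_n$ increases to $a$, then $\varphi(a)\ge\sup_n\varphi(a_n)$, and both sides have measure $\mu(a)$. We write $\varphi(B)$ for Borel $B\subseteq K$.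

**Step 1: coding continuous functions.** The space $K$ is in general not visible to $V_\beta$, so we replace each continuous function by a countable object. For each $f\in C(K,[0,1])$ fix a sequence $c^f=\langle c^f_q:q\in\mathbb Q\rangle$ of codes such that the Baire set $B_{c^f_q}\subseteq2^\kappa$ represents $\varphi(\{f<q\})$. Put
$$g_f(z)=\inf\big(\{1\}\cup\{q\in\mathbb Q\cap[0,1]:z\in B_{c^f_q}\}\big)\qquad(z\in2^\kappa).$$
We claim that for all $f_1,\dots,f_m\in C(K,[0,1])$ and Borel $W\subseteq\mathbb R^m$,
$$\{z:(g_{f_i}(z))_i\in W\}\text{ represents }\varphi(\{x:(f_i(x))_i\in W\}),\text{ so these sets have equal measures.} \tag{5}$$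
The sets $W$ with this property form a $\sigma$-algebra, since $\varphi$ preserves complements and countable suprema. So it suffices to treat $W=\{y:y_i<q\}$ with $q\in\mathbb Q$. Write $f=f_i$. If $q\le0$, both $\{g_f<q\}$ and $\{f<q\}$ are empty; if $q>1$, both are everything. If $0<q\le1$, then the number $1$ in the definition of $g_f$ is not less than $q$, so
$$\{g_f<q\}=\bigcup_{q'\in\mathbb Q\cap[0,q)}B_{c^f_{q'}},$$
which represents $\varphi\big(\bigcup_{q'\in\mathbb Q\cap[0,q)}\{f<q'\}\big)=\varphi(\{f<q\})$.

Say that $f$ is *coded in $V_\beta$* if $c^f\in V_\beta$. If $f_1,\dots,f_m$ are coded in $V_\beta$ and $W$ is a finite Boolean combination of rational boxes (possibly unbounded), then $\{z:(g_{f_i}(z))_i\in W\}$ is coded in $V_\beta$, because a code for it is computed from the $c^{f_i}$. By Lemma 4 fix for each $f$ a countable $C_f\in V$ with $c^f\in V[r{\restriction}C_f]$.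

**Step 2: turning $d^\beta_n$ into a point of $K$.** We want the countable set that meets every open set described in $V_\beta$. Claim: for $\beta<\tau$ and $n<\omega$ there is $p_{\beta,n}\in K$ with
$$f(p_{\beta,n})=g_f(d^\beta_n)\quad\text{for every }f\text{ coded in }V_\beta. \tag{6}$$
The sets $\{x:f(x)=g_f(d^\beta_n)\}$ are closed, so by compactness it suffices to consider finitely many $f_1,\dots,f_m$ coded in $V_\beta$. Let $v=(g_{f_i}(d^\beta_n))_i$. If no $x\in K$ satisfies $(f_i(x))_i=v$, then, since the image of $K$ under $(f_i)_i$ is compact, there is a rational open box $W\ni v$ disjoint from that image. By (5), $\{z:(g_{f_i}(z))_i\in W\}$ has measure $\mu(\emptyset)=0$. It is coded in $V_\beta$ and contains $d^\beta_n$, which contradicts (R1). (If $K=2^\kappa$, $\mu=\lambda$ and $\varphi$ is induced by the identity, the formula for $\{g_f<q\}$ shows that each $g_f$ equals $f$ up to a null set. If $f$ is coded in $V_\beta$ and the set $\{z:g_f(z)\neq f(z)\}$ is contained in a null set coded in $V_\beta$, then (6) says $f(p_{\beta,n})=f(d^\beta_n)$. So $p_{\beta,n}$ plays the part of a random point.)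

**Step 3: choosing the functions.** We choose $f_\beta$ high on the countable set of the $p_{\beta,n}$ and low on more than half of the space. Let $P_\beta=\overline{\{p_{\beta,n}:n<\omega\}}$. By (2), $\mu(P_\beta)=0$, so by regularity there is an open $U_\beta\supseteq P_\beta$ with $\mu(U_\beta)<\frac12$. By Urysohn's lemma choose $f_\beta\in C(K,[0,1])$ equal to $1$ on $P_\beta$ and to $0$ off $U_\beta$. Thus
$$f_\beta(p_{\beta,n})=1\ \ (n<\omega),\qquad\mu(\{f_\beta<\tfrac13\})>\tfrac12. \tag{7}$$

**Step 4: making the functions visible to each other's models.** Write $C_\beta=C_{f_\beta}$ and $F(\alpha)=\{\beta<\tau:\beta\ne\alpha,\ C_\alpha\cap b_\beta\ne\emptyset\}$. As $C_\alpha$ is countable and the blocks are disjoint, $F(\alpha)$ is countable. By Lemma 7 there is a free $J\subseteq\tau$ with $|J|=\tau$. If $\alpha\ne\beta$ are in $J$, then $C_\alpha\cap b_\beta=\emptyset$, so $c^{f_\alpha}\in V[r{\restriction}C_\alpha]\subseteq V_\beta$. That is,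
$$\alpha\ne\beta\text{ in }J\ \Longrightarrow\ f_\alpha\text{ is coded in }V_\beta. \tag{8}$$
Nothing is claimed for $\alpha=\beta$, and nothing will be needed: $f_\beta$ was chosen after the points $p_{\beta,n}$.

**Step 5: one point at which many functions are low.** This gives the condition (low) of Section 3 after a thinning of $J$. Fix $\xi\in J$. For $\alpha\in J\setminus\{\xi\}$ the set $\{z:g_{f_\alpha}(z)<\frac13\}$ is coded in $V_\xi$ by (8) and has measure more than $\frac12$ by (5) and (7). So (R2) gives an $n$ with $g_{f_\alpha}(d^\xi_n)<\frac13$. Hence $J\setminus\{\xi\}=\bigcup_nJ_n$, where $J_n=\{\alpha\in J\setminus\{\xi\}:g_{f_\alpha}(d^\xi_n)<\frac13\}$. As $\mathrm{cf}(\tau)>\omega$, some $J_n$ has size $\tau$; fix this $n$ and put $J'=J_n$. By (8) and (6), $f_\alpha(p_{\xi,n})=g_{f_\alpha}(d^\xi_n)<\frac13$ for all $\alpha\in J'$.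

**Step 6: adding the high conditions one at a time.** We show that $O_{S,T}\ne\emptyset$ for all disjoint finite $S,T\subseteq J'$, by induction on $|T|$. If $T=\emptyset$, then $p_{\xi,n}\in O_{S,\emptyset}$ by Step 5. Suppose $O=O_{S,T}\ne\emptyset$ and let $\beta'\in J'\setminus(S\cup T)$. Since $\mu$ is strictly positive, $\mu(O)>0$. Let
$$B=\{z:g_{f_\alpha}(z)<\tfrac13\ (\alpha\in S),\ g_{f_\beta}(z)>\tfrac23\ (\beta\in T)\}.$$
By (5), $\lambda(B)=\mu(O)>0$. By (8), all functions involved are coded in $V_{\beta'}$, so $B$ is coded in $V_{\beta'}$. By (R2) there is $m$ with $d^{\beta'}_m\in B$. By (6) the values $f_\alpha(p_{\beta',m})$ for $\alpha\in S\cup T$ are the values $g_{f_\alpha}(d^{\beta'}_m)$, so $p_{\beta',m}\in O$. By (7), $f_{\beta'}(p_{\beta',m})=1$. So $p_{\beta',m}\in O_{S,T\cup\{\beta'\}}$.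

By Step 6 and Lemma 1, applied to $\langle f_\alpha:\alpha\in J'\rangle$, the space $K$ maps onto $[0,1]^\tau$ in Case I.

## 8. Case II: flipping coordinates in $\mathfrak B_\theta$, $\theta>\kappa$

Let $\psi$ be an isomorphism from the measure algebra of $\mu_e$ onto $\mathfrak B_\theta$, where $\theta>\kappa\ge\tau$. Here $\mathfrak B_\theta$ offers $\tau$ independent sets at once: for $\alpha<\tau$ let $A_\alpha\subseteq K$ be a Borel set with $\psi(A_\alpha)$ the class of $\{z\in2^\theta:z(\alpha)=1\}$. The trouble is that the $A_\alpha$ are only Borel. To apply Lemma 1 we need disjoint compact sets $P_\alpha\subseteq A_\alpha$ and $Q_\alpha\subseteq K\setminus A_\alpha$, and these lose some measure. If the loss for each $\alpha$ is merely less than $\frac14$, the estimates do not even prevent $P_0\cap P_1=\emptyset$: the set $A_0\cap A_1$ has relative measure $\frac14$, and $P_0$ and $P_1$ may each miss a half of it. We repair this by asking that lost points be avoided under flips as well.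

**Step 1: compact approximations that survive a flip.** Choose compact $P_\alpha\subseteq A_\alpha$ and $Q_\alpha\subseteq K\setminus A_\alpha$ with $\mu_e(P_\alpha\cup Q_\alpha)>\frac34$. Choose Baire sets $p_\alpha\subseteq\{z:z(\alpha)=1\}$ and $q_\alpha\subseteq\{z:z(\alpha)=0\}$ representing $\psi(P_\alpha)$ and $\psi(Q_\alpha)$, depending only on coordinates in a countably infinite $E_\alpha\subseteq\theta$ with $\alpha\in E_\alpha$. Write $z+1_\alpha$ for $z$ flipped at $\alpha$, and let
$$e_\alpha=\{z:z\in p_\alpha\cup q_\alpha\text{ and }z+1_\alpha\in p_\alpha\cup q_\alpha\}.$$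
The flip preserves measure and $\lambda(p_\alpha\cup q_\alpha)>\frac34$, so the complement of $e_\alpha$ has measure less than $\frac14+\frac14$, that is, $\lambda(e_\alpha)>\frac12$. As $\alpha\in E_\alpha$, the set $e_\alpha$ depends only on coordinates in $E_\alpha$.

**Step 2: moving the $e_\alpha$ into $2^\kappa$.** The random points live in $2^\kappa$, and $\theta$ is larger; but only $\tau$ coordinates matter. Let $E=\bigcup_{\alpha<\tau}E_\alpha$. Then $|E|\le\tau\le\kappa$; fix an injection $i:E\to\kappa$. Let $e_\alpha{\restriction}E=\{z{\restriction}E:z\in e_\alpha\}$ and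
$$\hat e_\alpha=\{w\in2^\kappa:w\circ i\in e_\alpha{\restriction}E\}.$$
The maps $w\mapsto w\circ i$ and $z\mapsto z{\restriction}E$ onto $2^E$ are measure-preserving, and $e_\alpha$ depends only on coordinates in $E$. So corresponding finite intersections of the $\hat e_\alpha$ and of the $e_\alpha$ have equal measures. By Lemma 4 let $D_\alpha\in V$ be countable with a code of $\hat e_\alpha$ in $V[r{\restriction}D_\alpha]$.

**Step 3: a large family of $e_\alpha$ with positive finite intersections.** We use a free set, which also separates the supports $E_\alpha$. The set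
$$F(\alpha)=\{\beta<\tau:\beta\ne\alpha,\ \beta\in E_\alpha\text{ or }D_\alpha\cap b_\beta\ne\emptyset\}$$
is countable. By Lemma 7 take a free $J$ with $|J|=\tau$, and fix $\xi\in J$. For $\alpha\in J\setminus\{\xi\}$ we have $D_\alpha\cap b_\xi=\emptyset$, so $\hat e_\alpha$ is coded in $V_\xi$. As $\lambda(\hat e_\alpha)>\frac12$, (R2) gives an $n$ with $d^\xi_n\in\hat e_\alpha$. As $\mathrm{cf}(\tau)>\omega$, for some $n$ the set $J'=\{\alpha\in J\setminus\{\xi\}:d^\xi_n\in\hat e_\alpha\}$ has size $\tau$. If $H\subseteq J'$ is finite, then $\bigcap_{\alpha\in H}\hat e_\alpha$ is coded in $V_\xi$ and contains $d^\xi_n$. By (R1) it is not null, and by Step 2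
$$\lambda\Big(\bigcap_{\alpha\in H}e_\alpha\Big)>0\quad\text{for every finite }H\subseteq J'. \tag{9}$$

**Step 4: flipping to the prescribed pattern.** Let $S,T\subseteq J'$ be disjoint and finite, and $H=S\cup T$. We show that $\bigcap_{\alpha\in S}P_\alpha\cap\bigcap_{\alpha\in T}Q_\alpha\ne\emptyset$. By (9) there is $t\in2^H$ such that $Z=\{z\in\bigcap_{\alpha\in H}e_\alpha:z{\restriction}H=t\}$ has positive measure. Let $h$ be the measure-preserving map of $2^\theta$ that flips exactly those coordinates in $H$ where $t$ differs from the characteristic function of $S$. Let $z\in Z$ and $\alpha\in H$. By freeness no $\alpha'\in H\setminus\{\alpha\}$ lies in $E_\alpha$, so $E_\alpha\cap H=\{\alpha\}$. Therefore $h(z)$ agrees on $E_\alpha$ with $z$ or with $z+1_\alpha$. As $z\in e_\alpha$ and $p_\alpha\cup q_\alpha$ depends only on $E_\alpha$, we get $h(z)\in p_\alpha\cup q_\alpha$. Moreover $h(z)(\alpha)=1$ iff $\alpha\in S$. So $h(z)\in p_\alpha$ for $\alpha\in S$ and $h(z)\in q_\alpha$ for $\alpha\in T$. Hence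
$$\lambda\Big(\bigcap_{\alpha\in S}p_\alpha\cap\bigcap_{\alpha\in T}q_\alpha\Big)\ge\lambda(h[Z])=\lambda(Z)>0,$$
so $\mu_e\big(\bigcap_{\alpha\in S}P_\alpha\cap\bigcap_{\alpha\in T}Q_\alpha\big)>0$, and the set is nonempty.

**Step 5: the surjection.** The compact sets $P_\alpha$ and $Q_\alpha$ are disjoint, so there are $f_\alpha\in C(K,[0,1])$ with $f_\alpha=0$ on $P_\alpha$ and $f_\alpha=1$ on $Q_\alpha$. By Step 4, Lemma 1 applies to $\langle f_\alpha:\alpha\in J'\rangle$, and $K$ maps onto $[0,1]^\tau$. This completes the proof of Theorem 1. $\blacksquare$

For $\kappa=\tau=\omega_2$: in $V[G]$ every nonseparable compact space supporting a measure maps onto $[0,1]^{\omega_2}$, hence onto $[0,1]^{\omega_1}$. So $(\ast)$ is consistent with $\mathsf{ZFC}$.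

## 9. The exponent $\mathfrak c$: proof of Theorem 2

Assume $\kappa^\omega=\kappa\ge\omega_2$ in $V$. By König's theorem $\mathrm{cf}(\kappa)>\omega$.

**Step 1: $\mathfrak c=\kappa$ in $V[G]$.** We need this to apply Theorem 1 with $\tau=\mathfrak c$. In $V$, counting codes gives $|\mathfrak B_\kappa|\le\kappa^\omega\cdot2^\omega=\kappa$. A subset of $\omega$ in $V[G]$ with name $\dot x$ is determined by $G$ and the sequence of Boolean values of "$n\in\dot x$", $n<\omega$, and there are at most $\kappa^\omega=\kappa$ such sequences in $V$. So $\mathfrak c\le\kappa$ in $V[G]$. Conversely, the reals $d^\beta_0{\restriction}\omega$ ($\beta<\kappa$) are pairwise distinct: if $\alpha\ne\beta$, then $d^\alpha_0\in V_\beta$, because $b_\alpha\cap b_\beta=\emptyset$. The set $\{z:z{\restriction}\omega=d^\alpha_0{\restriction}\omega\}$ is null and coded in $V_\beta$, so $d^\beta_0$ is not in it by (R1).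

From here on we work in $V[G]$.

**Step 2: (1) implies (2).** Let $\mu$ be a measure on $K$ with nonseparable support $S$. Then $S$ is compact and $\mu{\restriction}S$ is strictly positive on $S$. By Theorem 1 with $\tau=\kappa=\mathfrak c$, $S$ maps onto $[0,1]^{\mathfrak c}$, and so does $K$ by the last part of Lemma 1. Applied to a strictly positive measure, whose support is all of $K$, this also gives: a compact space supporting a measure is separable or maps onto $[0,1]^{\mathfrak c}$.

**Step 3: (2) implies (1).** We lift the measure $\nu$ of the Stone space $L$ of Section 1 to $K$; this step is a $\mathsf{ZFC}$ argument. Since $|\mathfrak B_\omega|=\mathfrak c$, $L$ has weight at most $\mathfrak c$ and embeds as a closed subset of $[0,1]^{\mathfrak c}$. Let $g:K\to[0,1]^{\mathfrak c}$ be onto, and $M=g^{-1}[L]$, so that $g$ maps $M$ onto $L$. On the subspace $\{u\circ g:u\in C(L)\}$ of $C(M)$ the functional $u\circ g\mapsto\int u\,d\nu$ is well defined, has norm $1$ and takes the value $1$ at the constant $1$. Extend it to $C(M)$ with norm $1$ by the Hahn–Banach theorem. A functional of norm $1$ with value $1$ at the constant $1$ is positive,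 so by the Riesz theorem it is given by a Radon measure $\rho$ on $M$, and $g_*\rho=\nu$.

Let $S=\mathrm{supp}\,\rho$. Then $g[S]\subseteq L$ is closed and
$$\nu(L\setminus g[S])=\rho\big(M\cap g^{-1}[L\setminus g[S]]\big)\le\rho(M\setminus S)=0.$$
As $\nu$ is strictly positive, $g[S]=L$. If $S$ were separable, $L$ would be separable too, which was refuted in Section 1. So $\rho$, viewed as a measure on $K$, has nonseparable support.

**Step 4: optimality.** We exhibit a nonseparable space with small weight. The space $L$ is nonseparable, supports the measure $\nu$, and has weight at most $\mathfrak c$. Weight does not increase under continuous maps of compact spaces onto compact spaces, and $[0,1]^{\mathfrak c^+}$ has weight $\mathfrak c^+$. So $L$ does not map onto $[0,1]^{\mathfrak c^+}$. $\blacksquare$
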